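# Iteratively reweighted least squares for basis pursuit: convergence from almost every start

## 1. Convergence from every start without zeros, tested on one equation

Let $A\in\mathbb R^{m\times n}$ have rank $m$, let $b\in\mathbb R^m$, and consider basis pursuit,
$$\min\ \|x\|_1\quad\text{s.t. } Ax=b,\qquad x\in\mathbb R^n. \tag{1}$$
Since $|x_i|=x_i^2/|x_i|$, it is tempting to replace the unknown denominator by the last iterate. This is Iteratively Reweighted Least Squares (IRLS): from a point $y^{(0)}\in\mathbb R^n$, for $k=0,1,2,\dots$ set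
$$y^{(k+1)}=\operatorname{argmin}\Big\{\sum_{i=1}^n\frac{x_i^2}{|y_i^{(k)}|}:\ Ax=b\Big\}. \tag{2}$$
If $y^{(k)}_i=0$ for some $i$, the weight there is read as $+\infty$: one adds the constraint $x_i=0$ for every such $i$, and minimizes the sum over the remaining coordinates. A weighted least squares problem with positive weights has a unique minimizer whenever it is feasible, because it minimizes a strictly convex quadratic form over an affine space.

A coordinate that is $0$ stays $0$ forever, so starts with zero coordinates can obviously go wrong. The answer one would first guess is this: *from every start without zero coordinates, IRLS converges to an optimal solution of (1).*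

For positive weights $w_i=|y_i^{(k)}|$ and $W=\operatorname{diag}(w)$, Lagrange multipliers give the minimizer in the form
$$y=WA^Tp,\qquad AWA^Tp=b, \tag{3}$$
where $AWA^T$ is positive definite because $A^T$ is injective.

Take first $m=1$, that is, one equation $a^Tx=b$ with $a\neq0$. If $b=0$, then $y^{(1)}=0$, which is optimal. If $b\ne0$, then (3) reads $y_i=p\,w_ia_i$ with $p=b/\sum_jw_ja_j^2$. So one step multiplies $|y_i|$ by $|a_i|$ and then rescales all coordinates by a common factor. Hence $|y^{(k)}_i|$ is proportional to $|a_i|^k|y_i^{(0)}|$, with sign $\operatorname{sgn}(ba_i)$, and the limit lives on the coordinates where $|a_i|$ is maximal. The limit $x$ satisfies $\sum|a_i||x_i|=|b|$, so $\|x\|_1=|b|/\max|a_i|$. This is optimal, because $|b|=|a^Tx'|\le\max|a_i|\,\|x'\|_1$ for every feasible $x'$. If $m=n$ there is only one feasible point. So the guess is right for all $n\le2$, and for $n=3$ it is right unless $m=2$.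

## 2. A surface of starts trapped at norm 4

The case left over is $n=3$, $m=2$. Let
$$A=\begin{pmatrix}1&-3&0\\1&0&-3\end{pmatrix},\qquad b=\begin{pmatrix}3\\6\end{pmatrix}.$$
The feasible points are $(3s,\,s-1,\,s-2)$, $s\in\mathbb R$, with $\|x\|_1=3|s|+|s-1|+|s-2|$. The slope is $-5$ for $s<0$, it is $1$ on $(0,1)$, and it is larger after that. So the unique minimum is $3$, at $s=0$. With $w_i=|y_i^{(0)}|>0$, the next value of $s$ solves
$$\frac{9s}{w_1}+\frac{s-1}{w_2}+\frac{s-2}{w_3}=0. \tag{4}$$
If $w_1=9w_3$, then $s=1$ solves (4), so $y^{(1)}=(3,0,-1)$. The second coordinate is now exactly $0$, the constraint $x_2=0$ forces $s=1$ from then on, and $y^{(k)}=(3,0,-1)$ for all $k\ge1$, with norm $4>3$. The guess is false: every start without zeros on the surface $|y_1|=9|y_3|$ fails, for instance $(9,1,1)$.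

How large is the whole bad set here? By (4), $s=(1/w_2+2/w_3)/(9/w_1+1/w_2+1/w_3)\in(0,2)$. Let $F$ denote one further step, as a function of $s$. On $(0,1)$ we put $w=(3s,1-s,2-s)$, on $(1,2)$ we put $w=(3s,s-1,2-s)$, and (4) gives
$$F(s)=\frac{s(4-3s)}{6-6s+s^2},\quad F(s)-s=\frac{-s(s-1)(s-2)}{6-6s+s^2}\qquad(0<s<1),$$
$$F(s)=\frac{s^2}{-3s^2+10s-6},\quad F(s)-s=\frac{3s(s-1)(s-2)}{-3s^2+10s-6}\qquad(1<s<2).$$
Both denominators are at least $1$: the first decreases on $[0,1]$ to the value $1$, and the second is concave with values $1$ and $2$ at the ends. So $0<F(s)<s$ in both cases. An orbit that enters $(0,1)$ decreases to a zero of $s(s-1)(s-2)$ in $[0,1)$, so to $s=0$, the optimum. On $(1,2)$ we have $F(s)<1$ iff $4s^2-10s+6<0$ iff $s<\frac32$, and $F(\frac32)=1$. An orbit cannot stay in $(1,2)$ forever: it would decrease to a zero of $s(s-1)(s-2)$ in $[1,2)$, so to $1$, but as soon as $s<\frac32$ the next value is below $1$. On $[\frac32,2)$ the derivative $F'(s)=s(10s-12)/(-3s^2+10s-6)^2$ is positive, and $F$ maps this interval bijectively onto $[1,2)$. So the bad values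 of $s$ at time $1$ are $1$, $t_1=\frac32$, and the chain $t_2<t_3<\cdots$ with $F(t_{j+1})=t_j$. Each bad value is one surface (4) of starts. The bad set is infinite, but it is a countable union of surfaces, and its measure is zero.

This suggests the corrected guess, which is a conjecture in our source for the problem, Damian Straszak and Nisheeth K. Vishnoi, "IRLS and Slime Mold: Equivalence and Convergence", arXiv:1601.02712 (2016): *the set of starts $y^{(0)}\in\mathbb R^n$ from which IRLS does not converge to an optimal solution of (1) has Lebesgue measure zero.* We shall prove it.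

## 3. Almost every start, every orbit, and sharpness

**Definition.** For $J\subseteq[n]$ let $v(J)=\min\{\|x\|_1:Ax=b,\ x_i=0\ (i\notin J)\}$, with $v(J)=+\infty$ if this is infeasible, and $v=v([n])$. A start is *admissible* if $\{x:Ax=b,\ x_i=0\text{ whenever }y^{(0)}_i=0\}\neq\emptyset$.

In Section 2, $(1,1,0)$ is admissible (it forces $s=2$), while $(1,0,0)$ is not (it forces $s=1$ and $s=2$). Every start without zeros is admissible, since $\operatorname{rank}A=m$. From an admissible start all iterates are defined, because for $k\ge1$ the point $y^{(k)}$ is itself feasible for the next step. By the hard constraints $\operatorname{supp}y^{(k+1)}\subseteq\operatorname{supp}y^{(k)}$, so the support is eventually constant; call it $J_\infty$. A sequence converges *geometrically* ($R$-linearly) if its distance to the limit is $O(r^k)$ for some $r<1$.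

**Theorem 1.** The set of $y^{(0)}$ for which $y^{(k)}$ does not converge to an optimal solution of (1) has Lebesgue measure zero.

**Theorem 2.** For every admissible $y^{(0)}$, $y^{(k)}$ converges $R$-linearly to an optimal solution of $\min\{\|x\|_1:Ax=b,\ x_i=0\ (i\notin J_\infty)\}$. Hence $y^{(k)}$ converges to an optimal solution of (1) if and only if $v(J_\infty)=v$; otherwise it converges to a non-optimal point.

**Proposition 3.** The exceptional set of Theorem 1 is contained in a countable union of semialgebraic sets of dimension $\le n-1$ (so it is also meagre). Dimension $n-1$ can be attained, even by starts without zero coordinates.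

Theorem 2 says that the only thing that can go wrong is an exact zero, as in Section 2. Theorem 1 then needs that harmful exact zeros are rare. These are two separate proofs, Sections 4–7 and Sections 8–9.

## 4. The monotone norm, and supports of deficient rank

The sensible first attempt uses the objective itself. Write $y=y^{(k)}$ with $k\ge1$ and $y^+=y^{(k+1)}$. Since $y$ competes in its own step, with cost $\sum y_i^2/|y_i|=\|y\|_1$, Cauchy–Schwarz gives
$$\|y^+\|_1^2\le\|y\|_1\sum_{\operatorname{supp}y}\frac{(y_i^+)^2}{|y_i|}\le\|y\|_1^2 .$$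
Equality forces $y^+=y$, by uniqueness of the minimizer. So the norm decreases strictly until a fixed point is reached. But fixed points need not be optimal: $(3,0,-1)$ is one.

Suppose nevertheless that all $y^{(k)}$ have full support and that $y^{(k)}\to y^*$, with $S=\operatorname{supp}y^*$. By (3), $y^{(k+1)}_i=|y^{(k)}_i|\,u^k_i$ with $u^k=A^Tp^k$. On $S$ we get $u^k_i\to\operatorname{sgn}y^*_i$. If $A_S$ (the columns in $S$) has rank $m$, then $p^k$ converges to some $p$. There are two cases. If $\|A^Tp\|_\infty\le1$, then every feasible $x$ has $\|x\|_1\ge x^TA^Tp=b^Tp=(y^*)^TA^Tp=\|y^*\|_1$, so $y^*$ is optimal. Otherwise some $i\notin S$ has $|(A^Tp)_i|>1$; then $|y^{(k)}_i|$ is eventually increasing and positive, which contradicts $y_i^{(k)}\to0$. So a full-support orbit that converges to a point with $\operatorname{rank}A_S=m$ has an optimal limit.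

The argument stops exactly when $\operatorname{rank}A_S<m$. Here is an example. Let $A$ have columns $(1,0)^T,(2,1)^T,(2,-1)^T$ and $b=(1,0)^T$. The feasible points are $(1-4t,t,t)$, and $(1,0,0)$ is a non-optimal fixed point (at $t=\frac14$ the norm is $\frac12$) with $\operatorname{rank}A_S=1$. At weights $(1,\delta w_2,\delta w_3)$ the second equation of (3) is $w_2(2p_1+p_2)=w_3(2p_1-p_2)$. As $\delta\downarrow0$ we get $p_1\to1$, hence
$$u_2=2p_1+p_2\to\frac{4w_3}{w_2+w_3},\qquad u_3=2p_1-p_2\to\frac{4w_2}{w_2+w_3}.$$
The limit point does not determine $u_2,u_3$; the *ratio* of the vanishing weights does. Either factor alone may be below $1$, although their sum tends to $4$.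

Note what happened. With the $S$-part of $u$ settled, $(u_2,u_3)$ is the weighted least squares residual of a smaller problem, $(2,2)+t(1,-1)$. The vanishing coordinates run their own iteration of the same kind. So the plan is induction on the number of coordinates, and two things must be arranged. First, the data of the smaller problem are known only in the limit, so the inductive statement must allow data that drift geometrically; to feed it we need geometric rates. Second, what should be passed on is the exponential *growth rate* of the total unnormalized weight. If the vanishing coordinates grow no faster than the whole, their growth rate bounds their optimal value, and the two parts can be glued into a certificate of optimality.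

## 5. Weighted residuals and elementary vectors

*Notation.* $|u|$ and $w|u|$ are coordinatewise, and $W=\operatorname{diag}(w)$. For a matrix $C$, $C_i$ is its $i$-th row, $C_T$ consists of the rows in $T$, and $C_T^+$ is the pseudoinverse.

**Definition.** Let $C\in\mathbb R^{n\times r}$ ($r=0$ allowed), $w\in\mathbb R^n_{>0}$, $d\in\mathbb R^n$. The *residual* $\mathrm{res}_w(d)$ is the unique $u\in d+\operatorname{range}C$ with $C^TWu=0$. Equivalently, it is the minimizer of $\sum w_iu_i^2$ over $d+\operatorname{range}C$; the equation is the normal equation.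

From the definition, $\mathrm{res}_w(d)$ is linear in $d$, is unchanged when $w$ is scaled by a positive number or $d$ changes by an element of $\operatorname{range}C$, and depends on $C$ only through $\operatorname{range}C$. So in this section we may assume that $C$ has full column rank.

*Example.* For $C=(1,-1)^T$ and $d=(2,2)$ we have $u=(2+t,2-t)$ with $w_1(2+t)=w_2(2-t)$, so $u=\frac4{w_1+w_2}(w_2,w_1)$. The heavier coordinate has the smaller residual.

**Lemma 4.** Let $B$ run over the row bases of $C$, that is, the $r$-subsets with $\det C_B\ne0$. With $w^B=\prod_{i\in B}w_i$,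
$$\mathrm{res}_w(d)=\sum_B\lambda_Bu^B,\qquad u^B=d-CC_B^{-1}d_B,\qquad \lambda_B=\frac{w^B(\det C_B)^2}{\sum_{B'}w^{B'}(\det C_{B'})^2}. \tag{5}$$

*Proof.* We have $u=d+Cq$ with $C^TWCq=-C^TWd$. Let $C^{(j)}$ be $C$ with column $j$ replaced by $-d$. The matrix $C^TWC$ with column $j$ replaced by $-C^TWd$ is $C^TWC^{(j)}$. Cramer's rule and Cauchy–Binet give
$$q_j=\frac{\det(C^TWC^{(j)})}{\det(C^TWC)}=\frac{\sum_Bw^B\det C_B\det C^{(j)}_B}{\sum_Bw^B(\det C_B)^2}=\sum_B\lambda_B\,(-C_B^{-1}d_B)_j,$$
where the last equality is Cramer's rule for $C_B$. Since $\sum\lambda_B=1$, (5) follows. $\square$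

In the example, $u^{\{1\}}=(0,4)$, $u^{\{2\}}=(4,0)$ and $\lambda_{\{i\}}=w_i/(w_1+w_2)$, in agreement.

**Lemma 5.** There are constants $\chi,\kappa$ depending only on $C$ such that: (a) $\|\mathrm{res}_w(d)\|_\infty\le\chi\|d\|_\infty$. (b) If $[n]=T\sqcup H$, $w_i\ge\theta w_h$ for all $i\in T$, $h\in H$ (with $\theta>0$), and $d_T=0$, then $u=\mathrm{res}_w(d)$ satisfies $|u_i|\le\kappa\theta^{-1}\|d\|_\infty$ for $i\in T$.

*Proof.* (a) By (5), $u$ is a convex combination of the $u^B$, and each $\|u^B\|_\infty$ is at most a constant times $\|d\|_\infty$; there are finitely many $B$.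

(b) Let $i\in T$. If $i\in B$, then $u_i^B=d_i-d_i=0$. If $i\notin B$, put $a=C_iC_B^{-1}$, so $C_i=\sum_{h\in B}a_hC_h$. As $d_T=0$, $u^B_i=-\sum_{h\in B\cap H}a_hd_h$. If $a_h\ne0$, then $B'=(B\setminus\{h\})\cup\{i\}$ is a row basis with $|\det C_{B'}|=|a_h||\det C_B|$, so
$$\lambda_B=\lambda_{B'}\,\frac{w_h}{w_i}\,a_h^{-2},\qquad \lambda_B|a_hd_h|\le\theta^{-1}|a_h|^{-1}\|d\|_\infty .$$
Sum over the finitely many pairs $(B,h)$ with $a_h\ne0$. $\square$

**Definition.** A vector $z'$ is *conformal* to $z$ if $z'_iz_i\ge0$ for all $i$, and $z'_i=0$ whenever $z_i=0$. An *elementary vector* is a nonzero vector of $\ker C^T$ whose support is minimal among nonzero vectors of $\ker C^T$.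

*Example.* For $C=(1,-6,3)^T$ the elementary vectors are, up to scaling, $(6,1,0)$, $(3,0,-1)$, $(0,1,2)$. The vector $(9,1,-1)=(6,1,0)+(3,0,-1)$ is a sum of two elementary vectors conformal to it.

Two elementary vectors with the same support are proportional: otherwise a combination would kill one coordinate and be a nonzero kernel vector of smaller support. So up to scaling there are finitely many.

**Lemma 6.** Every $z\in\ker C^T$ is a nonnegative combination of elementary vectors conformal to $z$.

*Proof.* The vectors of $\ker C^T$ conformal to $z$ form a polyhedral cone. It lies in an orthant, so it is pointed and is generated by its extreme rays. Let $x$ span an extreme ray, and suppose $0\neq x'\in\ker C^T$ had $\operatorname{supp}x'\subsetneq\operatorname{supp}x$. Then $x\pm tx'$ lie in the cone for small $t>0$, and $x$ is their midpoint. By extremality $x'$ is proportional to $x$, contradicting the strict inclusion. So $x$ is elementary. $\square$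

## 6. The growth rate of the perturbed iteration

**Theorem 7.** Let $n\ge1$, $C\in\mathbb R^{n\times r}$, and $c,c^k\in\mathbb R^n$ $(k\ge0)$ with $\|c^k-c\|_\infty\le K\rho^k$, $0<\rho<1$. Let $w^0\in\mathbb R^n_{>0}$,
$$u^k=\mathrm{res}_{w^k}(c^k),\qquad z^k=W^ku^k,\qquad w^{k+1}=|z^k|,$$
and assume all $w^k_i>0$. Put $s_k=\sum_iw_i^k$ and $M=\min_q\|c+Cq\|_\infty$. Then $\limsup s_k^{1/k}\ge M$. If $M>0$, then moreover $\hat y^k:=z^{k-1}/\|z^{k-1}\|_1$ $(k\ge1)$ converges geometrically, and $c^T\hat y^k\to M$ geometrically.

*Example.* If $r=0$ and $c^k\equiv c$ has no zero entry, then $u^k=c$, $w^k_i=|c_i|^kw_i^0$, and $s_k^{1/k}\to\max|c_i|=M$. This is the case $m=1$ of Section 1.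

The proof is by induction on $n$. For $n=1$ the argument below applies without the induction hypothesis, since the set $H$ of Step 5 is then empty. If $M=0$ there is nothing to prove. So let $M>0$, that is, $c\notin\operatorname{range}C$, and let $C$ have full column rank, without loss of generality. Note $C^Tz^k=0$ throughout.

**Step 1: the total weight decays at most exponentially.** We show $s_k\ge a\,c_1^k$ for some $a,c_1>0$. Without drift the quantity $\sigma_k$ of Step 2 is positive and nondecreasing and this would be automatic; with drift, the perturbation might a priori eat it up, so we need an independent bound.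

Let $\mathcal X_1$ be the set of elementary vectors $x$ with $c^Tx=1$. It is finite: for each support there is at most one. It is nonempty: $c\notin\operatorname{range}C=(\ker C^T)^\perp$, so some $z\in\ker C^T$ has $c^Tz\ne0$, and by Lemma 6 some elementary vector has nonzero product with $c$. Put
$$\Phi(w)=\max_{x\in\mathcal X_1}\ \min_{i\in\operatorname{supp}x}w_i,\quad N=|\mathcal X_1|,\quad \xi=\min\{|x_i|:x\in\mathcal X_1,\,x_i\ne0\},\quad X=\max_{x\in\mathcal X_1}\|x\|_1,\quad \mu=\frac1{2X}.$$

*Example.* For the problem of Section 2, the reduction of Section 7 will give $C=(1,-6,3)^T$ and $c=\frac15(1,-1,-2)^T$. Then $\mathcal X_1=\{(6,1,0),(3,0,-1),(0,-1,-2)\}$: these are the feasible points with $s=2,1,0$. So $\Phi(w)$ measures how much weight the best-supported of these points carries.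

*(i) If $C^Tz=0$ and $c^Tz=\gamma>0$, then $\Phi(|z|)\ge\xi\gamma/N$.* Decompose $z$ by Lemma 6, using each direction at most once and scaling the vectors with $c^Tx>0$ into $\mathcal X_1$. The vectors with $c^Tx\le0$ contribute at most $0$ to $c^Tz$, so the coefficients of the at most $N$ vectors from $\mathcal X_1$ sum to at least $\gamma$, and some $x\in\mathcal X_1$ has coefficient at least $\gamma/N$. By conformality there is no cancellation, so $|z_i|\ge(\gamma/N)|x_i|\ge\xi\gamma/N$ on $\operatorname{supp}x$.

*(ii) There are $c_1>0$ and $k_0$ with $\Phi(w^{k+1})\ge c_1\Phi(w^k)$ for $k\ge k_0$.* By (i) it is enough to bound $c^Tz^k$ below by a multiple of $\Phi(w^k)$. The constants $\kappa_1,\kappa_2,\chi_1$ below depend only on $C,c,K$, not on $k$ nor on the number $\Lambda>1$ chosen at the end. Fix $k$ and write $w=w^k$, $u=u^k$, $z=z^k$, $\Phi=\Phi(w)>0$, $e=c^k-c$, $\delta'=K\rho^k$.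

We separate heavy from light coordinates with a gap. Let $B_0=1$, $B_{j+1}=\Lambda B_j^2$. Of the $n+1$ disjoint intervals $(B_j\Phi,B_{j+1}\Phi]$, $0\le j\le n$, at least one contains none of the $n$ numbers $w_i$. For such a $j$ let
$$T=\{i:w_i>B_{j+1}\Phi\},\qquad H=\{i:w_i\le B_j\Phi\},\qquad T\sqcup H=[n].$$
The ratio across the gap is at least $\Lambda B_j$; the squaring in the definition of $B_{j+1}$ is there so that this ratio beats the bound $B_j\Phi$ on the light weights.

Since $B_{j+1}>1$, the definition of $\Phi$ shows that no $x\in\mathcal X_1$ has its support inside $T$. So every elementary vector supported in $T$ is orthogonal to $c$, and by Lemma 6 every $z'\in\ker C^T$ supported in $T$ has $c^Tz'=0$. This says that $c_T$ is orthogonal to $\ker C_T^T$, i.e. $c_T\in\operatorname{range}C_T$. So there is $\bar q$, fixed once for each of the finitely many possible $T$, such that $\tilde c=c+C\bar q$ satisfies $\tilde c_T=0$. By linearity $u=\mathrm{res}_w(\tilde c)+\mathrm{res}_w(e)$. Lemma 5(b) with $\theta=\Lambda B_j$ for the first term and Lemma 5(a) for the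 second give
$$\|u_T\|_\infty+\delta'\le\kappa_1\big((\Lambda B_j)^{-1}+\delta'\big). \tag{6}$$

Next we compute $c^Tz$. Write $u=\tilde c+e+Cq$. On $T$ this reads $C_Tq=u_T-e_T$. Put $q_1=C_T^+(u_T-e_T)$ and $q_2=q-q_1\in\ker C_T$, so that $|e_i+(Cq_1)_i|\le\kappa_2(\|u_T\|_\infty+\delta')$ for all $i$. Since $C^Tz=0$ and $\tilde c_T=0$,
$$c^Tz=\tilde c^Tz=\sum_Hw_iu_i\tilde c_i=\sum_Hw_iu_i\big(u_i-e_i-(Cq_1)_i-(Cq_2)_i\big).$$
The last part drops out: as $(Cq_2)_T=0$, $\sum_Hw_iu_i(Cq_2)_i=z^TCq_2=0$. By Lemma 5(a), $\|u\|_\infty\le\chi_1:=\chi(\|c\|_\infty+K)$, and $w_i\le B_j\Phi$ on $H$, so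
$$c^Tz\ge\sum_Hw_iu_i^2-nB_j\Phi\,\chi_1\kappa_2\big(\|u_T\|_\infty+\delta'\big). \tag{7}$$

Finally we bound the sum below. Let $x\in\mathcal X_1$ attain $\Phi$. Then $\sum_ix_iu_i=x^Tc^k=1+x^Te$, because $u-c^k\in\operatorname{range}C$. Hence
$$\sum_H|x_i||u_i|\ge1-X(\delta'+\|u_T\|_\infty).$$
If the right side is at least $\frac12$, then, as $\sum_H|x_i|\le X$, some $i\in H\cap\operatorname{supp}x$ has $|u_i|\ge\mu$. For it $w_i\ge\Phi$, so $\sum_Hw_iu_i^2\ge\mu^2\Phi$. By (6), the error term in (7) is at most $n\chi_1\kappa_2\kappa_1(\Lambda^{-1}+B_j\delta')\Phi$. Fix $\Lambda$ so large that $n\chi_1\kappa_2\kappa_1/\Lambda\le\mu^2/4$ and $X\kappa_1/\Lambda\le\frac14$. For all $k$ so large that $n\chi_1\kappa_2\kappa_1B_n\delta'\le\mu^2/4$ and $X\kappa_1\delta'\le\frac14$, we get $X(\delta'+\|u_T\|_\infty)\le\frac12$ and then $c^Tz\ge\frac12\mu^2\Phi$. By (i), $\Phi(w^{k+1})=\Phi(|z|)\ge\frac{\xi\mu^2}{2N}\Phi(w^k)$. This is (ii).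

Since $s_k\ge\Phi(w^k)>0$ for all $k$, iterating (ii) from $k_0$ and lowering $a$ to cover $k<k_0$ proves Step 1.

**Step 2: a quasi-monotone quantity.** From here on, constants and $O(\cdot)$ may depend on the whole sequence, but not on $k$. We look for the replacement of the decreasing norm of Section 4. Let
$$\hat w^k=\frac{w^k}{s_k},\qquad \sigma_k=\Big(\sum_i\hat w^k_i(u^k_i)^2\Big)^{1/2}>0,\qquad m_k=\frac{s_{k+1}}{s_k}=\sum_i\hat w_i^k|u_i^k|\le\sigma_k,$$
where $\sigma_k>0$ because $w^{k+1}>0$, and the inequality is Cauchy–Schwarz. For $k\ge1$ let $\varepsilon^k_i=\operatorname{sgn}z_i^{k-1}$. As $w^k=|z^{k-1}|$, we have $\hat y^k=z^{k-1}/s_k$ and $\hat y^k_i=\varepsilon^k_i\hat w^k_i$. Let $\delta_k=\|c^k-c^{k-1}\|_\infty\le2K\rho^{k-1}$.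

Since $u^{k-1}-c^{k-1}\in\operatorname{range}C$ and $C^Tz^{k-1}=0$,
$$c^{k-1}\cdot z^{k-1}=u^{k-1}\cdot z^{k-1}=\sigma_{k-1}^2s_{k-1}\ge\sigma_{k-1}s_k .$$
Dividing by $s_k$ and using $\|\hat y^k\|_1=1$ we get $c^k\cdot\hat y^k\ge\sigma_{k-1}-\delta_k$. On the other hand $c^k\cdot\hat y^k=u^k\cdot\hat y^k=\sum\hat w_i^k\varepsilon_i^ku_i^k\le\sigma_k$. Thus
$$\sigma_k\ge\sigma_{k-1}-\delta_k, \tag{8}$$
and, expanding the square,
$$G_k:=\sum_i\hat w_i^k(u_i^k-\sigma_k\varepsilon_i^k)^2=2\sigma_k(\sigma_k-c^k\cdot\hat y^k)\le2\sigma_k(\sigma_k-\sigma_{k-1}+\delta_k). \tag{9}$$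
Testing the minimality of $u^k$ with a $q$ that attains $M$ gives $\sigma_k\le\|c^k+Cq\|_\infty\le M+\|c^k-c\|_\infty$. So $\sigma_k+\sum_{j\le k}\delta_j$ is nondecreasing and bounded, whence $\sigma_k\to\sigma_\infty\le M$, and $G_k\to0$ by (9). If $\sigma_\infty=0$, then $s_{k+1}\le\sigma_ks_k$ would give $s_k^{1/k}\to0$, contradicting Step 1. So $\sigma_\infty>0$.

**Step 3: geometric rates.** We show that $|\sigma_k-\sigma_\infty|$ and $G_k$ are $O(\rho_1^k)$ for some $\rho_1<1$. The point is an error bound $|\sigma_k-\sigma_\infty|=O(G_k+\rho^k)$, which comes from finiteness of the possible sign patterns.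

For each of the finitely many pairs $(T,\varepsilon_T)$, $T\subseteq[n]$, $\varepsilon_T\in\{\pm1\}^T$, consider the linear system
$$c_i+C_iq=s\,\varepsilon_i\qquad(i\in T)$$
in the unknowns $(q,s)$; for $T=\emptyset$ it is consistent. For an inconsistent system the minimal $\ell_\infty$-residual is positive. Fix $\tau>0$ smaller than half of all these minima ($\tau=1$ if there are none). Let $T_k=\{i:|u^k_i-\sigma_k\varepsilon^k_i|\le\tau\}$ and write $\hat w^k(T)=\sum_{i\in T}\hat w_i^k$. By the definition of $G_k$, $\hat w^k(T_k^c)\le G_k/\tau^2$.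

Write $u^k=c^k+Cq^k$. For the pair $(T_k,\varepsilon^k_{T_k})$ the point $(q^k,\sigma_k)$ has residual at most $\tau+K\rho^k$. For large $k$ this is below $2\tau$, so the system is consistent. Fix once and for all a solution $(\hat q,\hat s)$ for each consistent pair; then $\hat s$ takes finitely many values, and $\hat u=c+C\hat q$ is bounded by a constant. Since $C^T\hat y^k=0$,
$$c\cdot\hat y^k=\hat u\cdot\hat y^k=\hat s\,\hat w^k(T_k)+\sum_{T_k^c}\hat u_i\hat y_i^k=\hat s+O(G_k).$$
By the equality in (9), $c\cdot\hat y^k=\sigma_k-G_k/(2\sigma_k)+O(\rho^k)$, and $\sigma_k\to\sigma_\infty>0$. Hence $|\sigma_k-\hat s_k|=O(G_k+\rho^k)\to0$, where $\hat s_k$ is the value $\hat s$ used at time $k$. The $\hat s_k$ lie in a finite set and converge to $\sigma_\infty$, so $\hat s_k=\sigma_\infty$ for large $k$, and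
$$|\sigma_k-\sigma_\infty|=O(G_k+\rho^k). \tag{10}$$

Put $e_k=\sigma_\infty-\sigma_k$. By (8) and (9), $e_{k-1}-e_k+\delta_k\ge0$ and $G_k\le2\sigma_k(e_{k-1}-e_k+\delta_k)$. With (10), for large $k$ and suitable constants $\kappa,\kappa_*$,
$$e_k\le\kappa(e_{k-1}-e_k)+\kappa_*\rho^k,\qquad\text{so}\qquad e_k^+\le\frac{\kappa}{1+\kappa}\,e_{k-1}^++\kappa_*\rho^k .$$
So $e_k^+$ decays geometrically. From below, the monotone sequence of Step 2 gives $\sigma_\infty\ge\sigma_k-\sum_{j>k}\delta_j$, so $e_k\ge-O(\rho^k)$. Hence $|e_k|$, and by (9) also $G_k$, is $O(\rho_1^k)$ for some $\rho_1\in[\rho,1)$. Consequently $c\cdot\hat y^k\to\sigma_\infty$ geometrically.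

**Step 4: convergence of the directions.** We turn smallness of $G_k$ into convergence of $\hat y^k$, and read off the limit of $u^k$ on the surviving coordinates. By Cauchy–Schwarz,
$$\|z^k/s_k-\sigma_k\hat y^k\|_1=\sum_i\hat w_i^k|u_i^k-\sigma_k\varepsilon_i^k|\le G_k^{1/2}.$$
As $m_k=\|z^k\|_1/s_k$ and $\|\hat y^k\|_1=1$, this gives $|m_k-\sigma_k|\le G_k^{1/2}$, so $m_k\to\sigma_\infty>0$. As $z^k/s_k=m_k\hat y^{k+1}$, we get $\|\hat y^{k+1}-\hat y^k\|_1\le2G_k^{1/2}/m_k$. So $\hat y^k$ converges geometrically to some $\hat y^\infty$ with $\|\hat y^\infty\|_1=1$, and $s_k^{1/k}\to\sigma_\infty$ because $s_{k+1}/s_k=m_k\to\sigma_\infty$. Let $S=\operatorname{supp}\hat y^\infty\neq\emptyset$. For $i\in S$ the sign $\varepsilon_i^k=:\varepsilon_i$ is eventually constant, and $|u_i^k-\sigma_k\varepsilon_i|\le(G_k/\hat w_i^k)^{1/2}$ with $\hat w_i^k\to|\hat y_i^\infty|>0$. So $u_i^k\to\sigma_\infty\varepsilon_i$ geometrically for $i\in S$.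

**Step 5: $\sigma_\infty=M$, by induction on the vanishing coordinates.** Only $M\le\sigma_\infty$ is left, that is, we need a $q$ with $\|c+Cq\|_\infty\le\sigma_\infty$. Let $H=[n]\setminus S$. If $H=\emptyset$, then $u^k-c^k\in\operatorname{range}C$ converges to $\sigma_\infty\varepsilon-c$, so $\sigma_\infty\varepsilon\in c+\operatorname{range}C$ and $M\le\sigma_\infty$.

Let $H\neq\emptyset$, and let the columns of $P$ be a basis of $\ker C_S$ (possibly no columns). With $u^k=c^k+Cq^k$, put $q_1^k=C_S^+(u_S^k-c_S^k)$. As $u^k_S-c^k_S=C_Sq^k$, we have $C_Sq_1^k=u_S^k-c_S^k$ and $q^k-q_1^k\in\ker C_S$. By Step 4, $q_1^k$ converges geometrically to some $q_1$ with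
$$c_S+C_Sq_1=\sigma_\infty\varepsilon_S .$$
So $u_H^k\in\tilde c^k+\operatorname{range}\tilde C$, where $\tilde C=C_HP$ and $\tilde c^k=c_H^k+C_Hq_1^k\to\tilde c=c_H+C_Hq_1$ geometrically. For $v\in\ker C_S$ we have $\sum_Hw_i^ku_i^k(Cv)_i=(z^k)^TCv=0$, so $\tilde C^TW_H^ku_H^k=0$. Hence $u_H^k=\mathrm{res}_{w_H^k}(\tilde c^k)$ with respect to $\tilde C$, and $w_H^{k+1}=w_H^k|u_H^k|>0$.

Choose $k_1,\tilde K$ and $\tilde\rho<1$ with $\|\tilde c^k-\tilde c\|_\infty\le\tilde K\tilde\rho^{\,k-k_1}$ for $k\ge k_1$. The shifted sequence $w_H^{k_1+k},\tilde c^{\,k_1+k}$ $(k\ge0)$ satisfies the hypotheses of Theorem 7 with $|H|<n$ coordinates. The shift does not change the limsup: $(\sum_Hw_i^k)^{1/k}$ is bounded, and the exponents $1/k$ and $1/(k-k_1)$ have ratio tending to $1$. By induction, with $\tilde M=\min_t\|\tilde c+\tilde Ct\|_\infty$,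
$$\tilde M\le\limsup\Big(\sum_Hw_i^k\Big)^{1/k}\le\lim s_k^{1/k}=\sigma_\infty .$$
If $t$ attains $\tilde M$, then $q=q_1+Pt$ satisfies $c_S+C_Sq=\sigma_\infty\varepsilon_S$ and $\|c_H+C_Hq\|_\infty=\tilde M\le\sigma_\infty$. So $M\le\sigma_\infty$, and with Step 2, $\sigma_\infty=M=\lim s_k^{1/k}$. Together with Steps 3 and 4 this proves Theorem 7. $\blacksquare$

In the example of Section 4, near $(1,0,0)$ the smaller problem is $\tilde c=(2,2)$, $\tilde C=(1,-1)^T$, with $\tilde M=2$.

## 7. IRLS as a residual iteration: proof of Theorem 2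

**Step 1: reduction to full support.** We remove the dead coordinates. Choose $k_0\ge1$ with $\operatorname{supp}y^{(k)}=J_\infty$ for $k\ge k_0$. If $J_\infty=\emptyset$, then $b=0$ and $y^{(k)}=0$ is optimal, for (1) as well as for the restricted problem. Otherwise $b\ne0$, because $b=0$ gives $y^{(1)}=0$. From step $k_0$ on, the iteration is IRLS for $A_{J_\infty}x=b$, where $A_{J_\infty}$ consists of the columns in $J_\infty$. Drop dependent rows (the system is consistent, and the remaining right side is nonzero, since otherwise $x=0$ would solve $Ax=b$), relabel, and shift the index. So assume: $A$ has full row rank $m$, $b\neq0$, and all $y_i^{(k)}\neq0$ for all $k\ge0$.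

**Step 2: translation into residuals.** We match IRLS with Theorem 7. Let $\beta=b/\|b\|_2^2$, let $V$ have as columns a basis of $b^\perp$, and put $c=A^T\beta$, $C=A^TV$. For weights $w>0$ let $y,p$ be as in (3). Then $E=b^Tp=p^TAWA^Tp>0$, as $p\neq0$. Since $b^T(p-E\beta)=0$, we have $p=E\beta+Vt$ for some $t$, so $y/E=W(c+Ct/E)$. Moreover $C^Ty=V^TAy=V^Tb=0$. Hence
$$y=E\,W\,\mathrm{res}_w(c),\qquad E>0. \tag{11}$$
As $\mathrm{res}_w$ does not change when $w$ is scaled, induction on $k$ shows: the iteration of Theorem 7 with $c^k\equiv c$ and $w^0=|y^{(0)}|$ satisfies $w^k=\lambda_k|y^{(k)}|$ with $\lambda_k>0$, and $z^{k-1}$ is a positive multiple of $y^{(k)}$, so $\hat y^k=y^{(k)}/\|y^{(k)}\|_1$ for $k\ge1$. In particular all $w^k_i>0$. The points $\beta+Vq$ are exactly the $p$ with $b^Tp=1$, so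
$$M=\min_q\|c+Cq\|_\infty=\min\{\|A^Tp\|_\infty:b^Tp=1\}>0,$$
since $A^T$ is injective.

*Example.* In Section 2, $\beta=\frac1{15}(1,2)^T$ and $V=(2,-1)^T$ give $c=\frac15(1,-1,-2)^T$ and $C=(1,-6,3)^T$, as announced. The choice $q=\frac1{45}$ gives $c+Cq=(\frac29,-\frac13,-\frac13)$, so $M\le\frac13$. Step 3 gives $3=\|(0,-1,-2)\|_1\ge1/M$, so $M=\frac13$.

**Step 3: the limit and its optimality.** For $k\ge1$, $c^Ty^{(k)}=\beta^TAy^{(k)}=\beta^Tb=1$, hence $y^{(k)}=\hat y^k/(c^T\hat y^k)$. By Theorem 7 this converges geometrically to $x^\infty=\hat y^\infty/M$, with $Ax^\infty=b$ and $\|x^\infty\|_1=1/M$. For every feasible $x$, and $p$ attaining $M$,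
$$1=b^Tp=x^TA^Tp\le\|x\|_1M,\qquad\text{so}\qquad\|x\|_1\ge1/M.$$
Thus $x^\infty$ is optimal for the restricted problem. The last assertion of Theorem 2 follows, since the limit is feasible for (1) with norm $v(J_\infty)$. $\blacksquare$

## 8. Basic solutions and the coordinates that always vanish

We turn to Theorem 1. Some coordinates may vanish from every start, and we first show that these are harmless.

**Definition.** A solution $x$ of $Ax=b$ is *basic* if the columns $A_{\operatorname{supp}x}$ are linearly independent. Let $J$ be the union of the supports of all basic solutions.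

*Examples.* In Section 2 the basic solutions are $(0,-1,-2)$, $(3,0,-1)$, $(6,1,0)$, and $J=\{1,2,3\}$. For one equation $a^Tx=b$ with $b\ne0$, $J=\{i:a_i\ne0\}$. For $b=0$ the only basic solution is $0$, and $J=\emptyset$.

For $y\in\mathbb R^n$ let $P_y=\{x:Ax=b,\ x\text{ conformal to }y\}$. A vertex $x$ of $P_y$ is basic: if $0\ne z\in\ker A$ had $\operatorname{supp}z\subseteq\operatorname{supp}x$, then $x\pm tz\in P_y$ for small $t>0$. Moreover $P_y$ lies in an orthant, so if nonempty it is the convex hull of its vertices plus its recession cone $\{z\in\ker A:z\text{ conformal to }y\}$.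

**Lemma 8.** If $w>0$, $y=WA^Tp$, $Ay=b$, and $z\in\ker A$ is conformal to $y$, then $z=0$.

*Proof.* $\sum_iz_iy_i/w_i=z^TA^Tp=0$ has nonnegative terms, so $z_iy_i=0$ for all $i$. Where $y_i\neq0$ this gives $z_i=0$; where $y_i=0$, conformality does. $\square$

**Lemma 9.** For such $y$, $y_i=0$ for $i\notin J$. Moreover $v(J)=v$.

*Proof.* By Lemma 8, $P_y$ has trivial recession cone, so $y\in P_y$ is a convex combination of vertices, which are basic. For the second claim, an optimal $x$ for (1) is a convex combination of basic solutions conformal to $x$, plus some $z\in\ker A$ conformal to $x$. The $\ell_1$ norm is additive on vectors conformal to $x$, so some basic solution has norm at most $\|x\|_1$. $\square$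

**Reduction.** For a start without zero coordinates, $y^{(1)}$ vanishes off $J$. It therefore depends only on $|y_J^{(0)}|$ and is the IRLS step for $A_Jx=b$; later steps are also IRLS steps for this system. By Theorem 2 and $v(J)=v$, the sequence converges to an optimal solution of (1) whenever $\operatorname{supp}y^{(k)}=J$ for all $k\ge1$. The starts with a zero coordinate, including the non-admissible ones, form a null set. If $\mathcal N\subset\mathbb R^J_{>0}$ is null, then so is the set of $y^{(0)}$ without zero coordinates such that $|y_J^{(0)}|\in\mathcal N$, since it lies in the product of finitely many reflected copies of $\mathcal N$ with $\mathbb R^{[n]\setminus J}$. So Theorem 1 follows from the statement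
$$\text{for a.e. } w=|y_J^{(0)}|\in\mathbb R^J_{>0}:\quad\operatorname{supp}y^{(k)}=J\ \text{ for all }k\ge1. \tag{12}$$

If $J=\emptyset$, then $b=0$ (a basic solution exists, because $P_y$ has a vertex when $Ay=b$) and $y^{(1)}=0$, so (12) is trivial. Otherwise pass to an equivalent full-row-rank system for $A_J$ and relabel. Dropping dependent rows does not change the kernel, so the basic solutions are the restrictions of the former ones. *From now on, until (12) is proved, every $i\in[n]$ is in the support of a basic solution.*

## 9. Exact zeros form a null set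

Put $Y(w)=WA^T(AWA^T)^{-1}b$ for $w\in\mathbb R^n_{>0}$, $L=\{x:Ax=b\}$ and $d=\dim L$; "null" in $L$ refers to $d$-dimensional Lebesgue measure. The first iterate is $Y(|y^{(0)}|)$. The natural plan is to pull the null set of points with a zero coordinate back through the iteration again and again. A smooth map may pull a null set back to a set of positive measure, for instance if it is constant, so at each step something must be said about derivatives.

**Step 1: the first iterate has no zeros, almost surely.** We claim that $Z_1=\{w>0:\text{some }Y_i(w)=0\}$ is null. Each $Y_i$ is rational, with denominator $\det(AWA^T)$ nonvanishing on $\mathbb R^n_{>0}$, so it is enough that $Y_i\not\equiv0$; the zero set of a nonzero polynomial is null. Let $x$ be basic with $x_i\neq0$ and $S=\operatorname{supp}x$. Take $w_S=|x_S|$ and all other weights equal to $t\downarrow0$. Comparing with $x$, $\sum_jY_j^2/w_j\le\sum_Sx_j^2/w_j=\|x\|_1$. So $Y$ stays bounded and $Y_j\to0$ off $S$. Any limit point solves $A\bar x=b$ with support in $S$, so it equals $x$ by independence of the columns.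 Hence $Y_i\to x_i\ne0$.

**Step 2: $Y$ pulls null sets back to null sets.** For null $B\subset L$ we claim that $Y^{-1}(B)\setminus Z_1$ is null. At $w\notin Z_1$ write $Y(w)=Wu$, $u=A^Tp$; then $u$ has no zero entry. For $z\in\ker A$ put $\eta_i=z_i/u_i$. Then $A\operatorname{diag}(w+\varsigma\eta)A^Tp=b+\varsigma Az=b$. So for small $\varsigma$ the vector $p$ is unchanged, and $Y(w+\varsigma\eta)=Y(w)+\varsigma z$. Every direction of $L$ is reached, so $Y:\mathbb R^n_{>0}\setminus Z_1\to L$ is a submersion on an open set. In suitable local smooth coordinates it is a coordinate projection, under which preimages of null sets are null by Fubini, and countably many such charts cover the domain.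

If $d=0$, then every $y^{(k)}$ $(k\ge1)$ is the unique point of $L$. It is the basic solution, so it has full support, and (12) holds. Let $d\ge1$ from now on.

**Step 3: iterates live in bounded cells.** We locate the iterates.

**Definition.** A *cell* is a nonempty set $K=\{x\in L:\epsilon_ix_i>0\ \forall i\}$ with $\epsilon\in\{\pm1\}^n$.

A cell is convex and open in $L$, with closure $\bar K=\{x\in L:\epsilon_ix_i\ge0\ \forall i\}$. If $w>0$ and $Y(w)$ has no zero entry, then $Y(w)$ lies in a bounded cell: the recession cone of the closure of its cell is $\{z\in\ker A:\epsilon_iz_i\ge0\ \forall i\}$, whose members are conformal to $Y(w)$, so it is $\{0\}$ by Lemma 8. In Section 2 the cells are $s<0$, $(0,1)$, $(1,2)$, $s>2$, and all first iterates lie in $0<s<2$, as they should.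

**Step 4: the IRLS map is continuous on $L$.** Let $F:L\to L$ be the IRLS map, with the hard constraints for zero coordinates; each $y\in L$ is feasible for its own step. Let $y^j\to y^*$ in $L$, $x^j=F(y^j)$, $S=\operatorname{supp}y^*$. Since $y^j$ is a competitor, $\sum(x^j_i)^2/|y^j_i|\le\|y^j\|_1$, summed over $y^j_i\neq0$; the other $x_i^j$ are $0$. So $(x_i^j)^2\le|y_i^j|\,\|y^j\|_1$ for all $i$. Thus $x^j$ is bounded, and $x_i^j\to0$ for $i\notin S$. Let $\bar x$ be a limit point; it is feasible with support in $S$. Any feasible $x'$ with support in $S$ is a competitor for large $j$, so $\sum_S(x_i^j)^2/|y_i^j|\le\sum_S(x'_i)^2/|y_i^j|$. In the limit, $\sum_S\bar x_i^2/|y_i^*|\le\sum_S(x'_i)^2/|y^*_i|$. By uniqueness of the minimizer $\bar x=F(y^*)$, and so $x^j\to F(y^*)$.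

**Step 5: $F(K)\supseteq K$ for every bounded cell $K$.** This is the idea that makes the pull-back work: $F$ never moves a face of $\bar K$ off its coordinate hyperplane, and this forces $F$ to cover $K$. Recall the Brouwer degree $\deg(f,K,x_0)$, defined for continuous $f$ on the closure of a bounded open $K$ in a $d$-dimensional space with $x_0\notin f(\partial K)$. It is invariant under homotopies that keep $x_0$ off the image of $\partial K$, it equals $1$ for the identity when $x_0\in K$, and if it is nonzero, then $x_0\in f(K)$. Let $x_0\in K$ and $H_t(x)=(1-t)x+tF(x)$ on $\bar K$, $t\in[0,1]$; this is continuous by Step 4. If $x\in\bar K\setminus K$, some $x_i=0$. Hence $F(x)_i=0$ and $H_t(x)_i=0$, while $(x_0)_i\ne0$; so $H_t(x)\neq x_0$. Therefore $\deg(F,K,x_0)=\deg(\mathrm{id},K,x_0)=1$, and $x_0\in F(K)$.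

**Step 6: $F$ pulls null sets back to null sets on bounded cells.** For a bounded cell $K$ and null $B\subset L$ we claim that $K\cap F^{-1}(B)$ is null. On $K$ we have $F(x)=Y(\epsilon_1x_1,\dots,\epsilon_nx_n)$, which is real-analytic. If the Jacobian determinant of $F|_K$ were identically zero, then $F(K)$ would be null by Sard's theorem; but $F(K)\supseteq K$ has positive measure. So the Jacobian is not identically zero. Being analytic on the connected set $K$, it vanishes only on a null set. Elsewhere $F$ is a local diffeomorphism, and preimages of null sets under local diffeomorphisms are null (countable cover).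

One cannot ask for a nonvanishing Jacobian here: in Section 2, on the cell $(1,2)$, $F'(s)=0$ at $s=\frac65$, where $F=\frac67$. The image of this cell is $[\frac67,2)$, which indeed contains it.

**Step 7: conclusion.** We collect the null sets and finish (12). Let $B_0=\{x\in L:\text{some }x_i=0\}$. It is null in $L$, since no coordinate vanishes identically on $L$. Let
$$B_{k+1}=\bigcup_{K\text{ bounded cell}}K\cap F^{-1}(B_k);$$
these are null by Step 6. Suppose $w\notin Z_1\cup Y^{-1}(\bigcup_kB_k)$; by Steps 1 and 2 this excludes only a null set. Then $y^{(1)}=Y(w)$ has no zero entry, lies in a bounded cell, and lies in no $B_k$. Inductively, suppose $y^{(j)}$ lies in a bounded cell and in no $B_k$. Then $y^{(j+1)}=F(y^{(j)})$ lies in no $B_k$, otherwise $y^{(j)}\in B_{k+1}$. In particular $y^{(j+1)}\notin B_0$ has no zero entry, and since $y^{(j+1)}=Y(|y^{(j)}|)$, it lies in a bounded cell by Step 3. So all $y^{(k)}$ $(k\ge1)$ have full support. This proves (12), hence Theorem 1: the conjecture is true, and by Theorem 2 the convergence is $R$-linear for almost every start.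 $\blacksquare$

## 10. The exceptional set as countably many semialgebraic pieces

It remains to prove Proposition 3.

**Step 1: the covering.** We check that the null sets above are semialgebraic. If $J=\emptyset$, then $b=0$, every start gives $y^{(1)}=0$, and the exceptional set is empty. Let $J\neq\emptyset$, and let $Z_1,Y,F,B_k$ refer to the reduced system for $A_J$. By Sections 8 and 9 the exceptional set is contained in the union of the coordinate hyperplanes and the sets of all $y^{(0)}$ without zero coordinates for which $|y_J^{(0)}|$ lies in $Z_1$ or in some $Y^{-1}(B_k)\setminus Z_1$ (if $d=0$, none of the latter sets is needed). The set $Z_1$ and, for $d\ge1$, $B_0$ are semialgebraic. There are finitely many bounded cells, $F$ is rational on each of them, and $Y$ is rational. So, inductively, all $B_k$ are semialgebraic, hence so are the $Y^{-1}(B_k)\setminus Z_1$ and the preimages of all these sets under $y\mapsto|y_J|$. All of them are null. A null semialgebraic subset of $\mathbb R^n$ has empty interior, so its dimension is at most $n-1$. Its closure has the same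 dimension, so it also has empty interior, and the set is nowhere dense. A countable union of nowhere dense sets is meagre.

**Step 2: sharpness.** The example of Section 2 has $n=3$, and its exceptional set contains all starts without zero coordinates on $|y_1^{(0)}|=9|y_3^{(0)}|$: they all give $y^{(k)}=(3,0,-1)$ for $k\ge1$, with norm $4>3$. These starts form a set of dimension $2=n-1$. So "measure zero" cannot be improved to dimension below $n-1$, nor to "empty", even among starts without zero coordinates. $\blacksquare$
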